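\title{Subspaces with a shrinking basis and non-separable bidual}

\begin{abstract}
Let $X$ be a Banach space whose dual is separable and whose bidual is not. We prove that $X$ has a closed subspace $Y$ with a shrinking Schauder basis, of constant at most $2400$, such that $Y^{**}$ is non-separable. It follows that a Banach space has a subspace with a basis and non-separable bidual if and only if it has a separable subspace with non-separable bidual. The proof finds a weak$^*$ Cantor set in $X^{**}$ that is uniformly separated modulo $X$, places finite tuples of its points in spaces with uniformly good bases for the norm of $X^{**}/X$, and transfers the resulting tree to $X$ by local reflexivity.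
\end{abstract}

\section{Introduction}

Let $X$ be a Banach space and $Y$ a closed subspace. Restriction maps $X^*$ onto $Y^*$, and the adjoint of this map identifies $Y^{**}$ isometrically with $Y^{\perp\perp}$, the weak$^*$ closure of $Y$ in $X^{**}$. So if $Y^{**}$ is non-separable, then so is $X^{**}$. One may ask for a converse in a strong form: can the size of $X^{**}$ always be detected inside a subspace that has coordinates? The following problem is posed in \cite{ADK}.

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a Banach space such that $X^*$ is separable and $X^{**}$ is non-separable. Does $X$ always have a closed subspace $Y$ with a Schauder basis such that $Y^{**}$ is non-separable?}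
\medskip

For $X=c_0$, where $X^*=\ell_1$ and $X^{**}=\ell_\infty$, one takes $Y=X$. In general $X$ is given without a basis, and a subspace with a basis chosen blindly will not do: in $c_0\oplus\ell_2$ the summand $\ell_2$ has a separable bidual. When $X^*$ is separable, bounded subsets of $X^{**}$ are weak$^*$ metrizable, so the elements of $Y^{\perp\perp}$ are the weak$^*$ limits of bounded sequences in $Y$. We need uncountably many such sequences, with limits far apart, in the span of countably many vectors; this suggests arranging the vectors along a tree and the sequences along its branches. One level down, for a separable space with non-separable \emph{dual}, a tree argument of half a page gives a subspace with a basis and non-separable dual (Proposition~\ref{prop:dual}). This makes a positive answer the natural guess, and the guess is correct.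

\begin{theorem}\label{thm:A}
Let $X$ be a Banach space such that $X^*$ is separable and $X^{**}$ is non-separable. Then $X$ has a closed subspace $Y$ with a shrinking Schauder basis, of constant at most $2400$, such that $Y^{**}$ is non-separable.
\end{theorem}

\begin{theorem}\label{thm:B}
For a Banach space $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ has a closed subspace $Y$ with a Schauder basis such that $Y^{**}$ is non-separable;
\item[(ii)] $X$ has a separable closed subspace $Z$ such that $Z^{**}$ is non-separable.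
\end{enumerate}
\end{theorem}

Separability of $Z$ in (ii) cannot be dropped. For uncountable $\Gamma$ the bidual of $\ell_2(\Gamma)$ is non-separable, but every subspace of $\ell_2(\Gamma)$ with a Schauder basis is separable and reflexive, so has a separable bidual.

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:dual} treats non-separable duals, derives Theorem~\ref{thm:B} from Theorem~\ref{thm:A}, and shows why, for biduals, the problem moves to the quotient $X^{**}/X$. Section~\ref{sec:cantor} produces a weak$^*$ Cantor set $C\subset X^{**}$, separated modulo $X$, of one of two types. Section~\ref{sec:descent} reduces Theorem~\ref{thm:A} to one extension property of finite tuples of points of $C$. This property is proved for the first type in Section~\ref{sec:vanishing}, in a few lines that already show the whole method, and for the second type in Section~\ref{sec:splitting}, by passing to the fourth dual.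

\section{Tools}\label{sec:tools}

\subsection*{Bases and norming sets}
Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$. \emph{Subspace} means closed linear subspace, $B_Z$ is the closed unit ball of $Z$, $[\,\cdot\,]$ denotes linear span, and $\max\emptyset=0$. Every Banach space $Z$ is regarded as a subspace of $Z^{**}$. A sequence $(y_n)$ is a \emph{Schauder basis} of $Y$ if every $y\in Y$ has a unique norm convergent expansion $y=\sum a_ny_n$. The \emph{constant} of a finite or infinite basis is the supremum of the norms of the partial sum projections $P_m:\sum a_ny_n\mapsto\sum_{n\le m}a_ny_n$; the zero space has the empty basis, with constant $1$. A basis is \emph{shrinking} if for every $g\in Y^*$ the norm of $g$ restricted to $[y_n:n>m]$ tends to $0$ as $m\to\infty$. Then $\|g-P_m^*g\|\to0$, so every $y^{**}\in Y^{**}$ is the weak$^*$ limit of the vectors $P_m^{**}y^{**}\in[y_1,\dots,y_m]$, and the bidual can be read in coordinates.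

A finite set $\Psi$ of linear functionals on a normed space $E$ is said to \emph{$\lambda$-norm} $E$ if $\|e\|\le\lambda\max_{\psi\in\Psi}|\psi(e)|$ for all $e\in E$. We use four elementary facts.

\begin{enumerate}
\item[(B1)] If $y_n\ne0$ for all $n$ and $\|\sum_{n\le m}a_ny_n\|\le c\|\sum_{n\le N}a_ny_n\|$ for all scalars and all $m\le N$, then $(y_n)$ is a basis of its closed span, with constant at most $c$.
\item[(B2)] A linear bijection $T$ with $a\|x\|\le\|Tx\|\le b\|x\|$ carries a basis of constant $c$ to a basis of constant at most $cb/a$.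
\item[(B3)] (One more vector.) Let $\|\cdot\|$ be a seminorm on $E+[w]$ that is a norm on $E$. Suppose $\|w\|>0$ and $\|e\|\le\lambda\|e+aw\|$ for $e\in E$, $a\in\mathbb K$, where $\lambda\ge1$. Then the sum is direct, $\|\cdot\|$ is a norm on $E+[w]$, and a finite basis of $E$ of constant $c$ followed by $w$ is a basis of constant at most $c\lambda$. Indeed, $\|e+aw\|=0$ forces $e=0$ and then $a=0$; and each proper partial sum projection factors through the projection $e+aw\mapsto e$, of norm at most $\lambda$.
\item[(B4)] (Finite norming sets.) If $\dim E<\infty$, $\|e\|=\sup_{\psi\in\Omega}|\psi(e)|$ on $E$, and $\lambda>1$, then a finite subset of $\Omega$ $\lambda$-norms $E$. Indeed, take a finite $\delta$-net $(e_l)$ of the unit sphere and $\psi_l\in\Omega$ with $|\psi_l(e_l)|>1-\delta$; then $\max_l|\psi_l(e)|\ge1-2\delta$ on the sphere.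
\end{enumerate}

Basic sequences are built by alternating (B4) and (B3): norm the space obtained so far by finitely many functionals, then choose a new vector on which they are small. The next lemma does the same with finite-dimensional blocks in place of single vectors.

\begin{lemma}[Gluing]\label{lem:glue}
Let $\{0\}=L_0\subset L_1\subset\cdots$ be finite-dimensional subspaces of $X$ with $L_{n+1}=L_n+W_n$, let $G_0\subset G_1\subset\cdots$ be finite subsets of $B_{X^*}$, and let $\beta_n\ge0$ with $\sum_n\beta_n\le1/12$. Assume that for all $n$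
\begin{enumerate}
\item[(a)] $G_n$ $3$-norms $L_n$;
\item[(b)] $|f(w)|\le\beta_n\|w\|$ for $f\in G_n$, $w\in W_n$;
\item[(c)] $W_n$ has a basis of constant at most $c$.
\end{enumerate}
Then the concatenation of these bases is a basis of $Y=\overline{\bigcup_nL_n}$ with constant at most $6+12c$. If $\bigcup_nG_n$ is dense in $B_{X^*}$, this basis is shrinking.
\end{lemma}

\begin{proof}
Let $y=\sum_{l<N}w_l$ with $w_l\in W_l$, put $q_n=\sum_{l<n}w_l\in L_n$ and $A=\max_{n\le N}\|q_n\|$. Then $\|w_l\|=\|q_{l+1}-q_l\|\le2A$. If $q_n\neq0$, (a) gives $f\in G_n$ with $\|q_n\|\le3|f(q_n)|$; since $f\in G_l$ for $l\ge n$,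
\[
\|q_n\|\le3|f(y)|+3\sum_{n\le l<N}|f(w_l)|\le3\|y\|+6A\sum_l\beta_l\le3\|y\|+A/2 .
\]
Hence $A\le6\|y\|$ and $\|w_l\|\le12\|y\|$. A partial sum of $y$ with respect to the concatenated sequence is $q_n$ plus a partial sum of $w_n$, so it has norm at most $(6+12c)\|y\|$, and (B1) applies.

If $f\in G_m$, $n\ge m$, and $y=\sum_{n\le l<N}w_l$, then $|f(y)|\le12\|y\|\sum_{l\ge n}\beta_l$. So the norm of $f$ on the tail spans of the basis tends to $0$. This property passes to norm limits of functionals, hence to all of $B_{X^*}$ when $\bigcup G_n$ is dense, and every $g\in Y^*$ is the restriction of an element of $X^*$.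
\end{proof}

\subsection*{Local reflexivity relative to a subspace}
Finite-dimensional subspaces of a bidual $Z^{**}$ can be mapped into $Z$ by operators of norm close to $1$ that fix what is already in $Z$ and almost preserve finitely many functionals. We need, at one point, that the operator also respects a subspace $M\subset Z$. Here $M^\perp\subset Z^*$ is the annihilator of $M$, $M^{\perp\perp}=(M^\perp)^\perp\subset Z^{**}$, and $Z\cap M^{\perp\perp}=M$ by the Hahn--Banach theorem.

\begin{lemma}\label{lem:lr}
Let $M$ be a subspace of a Banach space $Z$, let $E\subset Z^{**}$ be finite-dimensional, $\Psi\subset Z^*$ finite, and $\varepsilon>0$. There is a linear map $T:E\to Z$ such that $\|T\|\le1+\varepsilon$, $Te=e$ for $e\in E\cap Z$, $|\psi(Te)-e(\psi)|\le\varepsilon\|e\|$ for $\psi\in\Psi$, $e\in E$, and $T(E\cap M^{\perp\perp})\subset M$.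
\end{lemma}

\begin{proof}
Let $E\ne\{0\}$, $E_0=E\cap M^{\perp\perp}$, $E_1=E\cap Z$; then $E_0\cap E_1\subset M$. Extend a basis of $E_0\cap E_1$ to bases of $E_0$ and of $E_1$, and extend their union to a basis $e_1,\dots,e_n$ of $E$, with dual basis $(e_i^*)$. Thus $E_0$ and $E_1$ are spanned by the basis vectors that they contain. Put $M_i=M$ if $e_i\in E_0$ and $M_i=Z$ otherwise, so that $e_i\in M_i^{\perp\perp}$ for all $i$. Let $\mathcal M$ be the space of $A\in L(E,Z)$ with $Ae_i\in M_i$ for all $i$.

\emph{Claim: $(e_i)_{i\le n}$ is in the closure of $\{(Ae_i)_{i\le n}:A\in B_{\mathcal M}\}$ in $(Z^{**},w^*)^n$.} Suppose not. The set is absolutely convex, so there are $\theta_i\in Z^*$ with $|\sum\theta_i(Ae_i)|\le1$ on $B_{\mathcal M}$ and $|\sum e_i(\theta_i)|>1$. Extend the functional $A\mapsto\sum\theta_i(Ae_i)$ from $\mathcal M$ to a functional $\Theta$ of norm at most $1$ on $L(E,Z)$. Since $A\mapsto(Ae_i)$ is an isomorphism of $L(E,Z)$ onto $Z^n$, we have $\Theta(A)=\sum\tilde\theta_i(Ae_i)$ with $\tilde\theta_i\in Z^*$. For $z\in M_i$ the operator $e_i^*\otimes z:e\mapsto e_i^*(e)z$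 is in $\mathcal M$, so $\tilde\theta_i-\theta_i\in M_i^\perp$ and $e_i(\tilde\theta_i)=e_i(\theta_i)$. Given $\rho>0$, let $u_1,\dots,u_m$ be a net of the unit sphere of $E$ so fine that $\|A\|\le(1+\rho)\max_j\|Au_j\|$ for all $A\in L(E,Z)$. Then $\Theta$ has norm at most $1+\rho$ as a functional on the subspace $\{(Au_j)_j\}$ of $\ell_\infty^m(Z)$. By Hahn--Banach there are $\zeta_j\in Z^*$ with $\sum\|\zeta_j\|\le1+\rho$ and $\Theta(A)=\sum_j\zeta_j(Au_j)$. Write $u_j=\sum_i\alpha_{ji}e_i$. Evaluating at $e_i^*\otimes z$, $z\in Z$, gives $\tilde\theta_i=\sum_j\alpha_{ji}\zeta_j$, and therefore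
\[
\Big|\sum_ie_i(\theta_i)\Big|=\Big|\sum_ie_i(\tilde\theta_i)\Big|=\Big|\sum_ju_j(\zeta_j)\Big|\le1+\rho .
\]
As $\rho$ is arbitrary, this contradicts $|\sum e_i(\theta_i)|>1$.

Consider the convex set of all tuples $\big((Ae_i-e_i)_{e_i\in E_1},(\psi(Ae_i)-e_i(\psi))_{i\le n,\psi\in\Psi}\big)$, $A\in B_{\mathcal M}$, in a finite product of copies of $Z$ and $\mathbb K$. The weak$^*$ topology of $Z^{**}$ induces the weak topology on $Z$, so by the claim $0$ is in the weak closure of this set, hence in its norm closure. Let $\kappa=\sum\|e_i^*\|$ and $\delta=\varepsilon/\kappa$, and take $A\in B_{\mathcal M}$ with all entries of norm less than $\delta$. Define $Te_i=e_i$ if $e_i\in E_1$ and $Te_i=Ae_i$ otherwise. Then $T$ is the identity on $E_1$, and $Te_i\in M$ whenever $e_i\in E_0$. Finally $\|Te_i-Ae_i\|<\delta$ and $|\psi(Te_i)-e_i(\psi)|<\delta$ for all $i$, so $\|T-A\|\le\kappa\delta=\varepsilon$ and $|\psi(Te)-e(\psi)|\le\varepsilon\|e\|$.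
\end{proof}

\subsection*{Category and Cantor sets}
A space is \emph{perfect} if it is nonempty and has no isolated points; a \emph{Cantor set} is a homeomorphic copy of $2^\omega$. A set is \emph{meager} if it is a countable union of nowhere dense sets, \emph{comeager} if its complement is meager. In a perfect compact metrizable space countable sets are meager and, by the Baire category theorem, nonempty open sets are not; so they are uncountable. The closure of a nonempty open subset of such a space is perfect; so the space contains two disjoint perfect compact sets, and perfect compact sets of arbitrarily small diameter. If nonempty compact sets $P_s$ ($s\in2^{<\omega}$) satisfy $P_{s0},P_{s1}\subset P_s$, $P_{s0}\cap P_{s1}=\emptyset$ and $\max_{|s|=n}\operatorname{diam}P_s\to0$, we speak of a \emph{Cantor scheme}; then $P=\bigcap_n\bigcup_{|s|=n}P_s$ is a Cantor set and the sets $P\cap P_s$ form a clopen base of $P$. An uncountable subset $D$ of a separable metrizable space is \emph{condensed} if its nonempty relatively open subsets are uncountable; every uncountable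 set becomes condensed after removing the countably many points that lie in a countable relatively open set. We use the following theorems.

\begin{enumerate}
\item[(KU)] Kuratowski--Ulam \cite[8.41]{Ke}. If $S,T$ are compact metrizable and $A\subset S\times T$ is comeager, then the set of $s$ for which $\{t:(s,t)\in A\}$ is comeager in $T$ is comeager in $S$. (No measurability is needed: $A$ contains a dense $G_\delta$ set, and the statement for that set implies the one for $A$.)
\item[(My)] Mycielski \cite[19.1]{Ke}. If $S$ is perfect compact metrizable and $A\subset S^2$ is meager, there is a Cantor set $C\subset S$ with $(s,s')\notin A$ for all $s\ne s'$ in $C$.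
\item[(PS)] \cite[13.6]{Ke}. An uncountable Borel subset of a compact metrizable space contains a Cantor set.
\item[(OR)] Odell--Rosenthal \cite{OR}. If $Z$ is separable and contains no isomorph of $\ell_1$ (over $\mathbb K$), then every $z^{**}\in Z^{**}$ is the weak$^*$ limit of a sequence in $Z$.
\end{enumerate}

The theorem in \cite{OR} is for real scalars; the complex case follows from it. Let $Z$ be a separable complex space without complex $\ell_1$, and let $Z_{\mathbb R}$ be the underlying real space, whose dual is $\{\operatorname{Re}f:f\in Z^*\}$. By the complex form of Rosenthal's theorem, due to Dor \cite{Dor}, a bounded sequence in a complex Banach space has a subsequence that is weakly Cauchy or equivalent to the complex $\ell_1$-basis. A sequence in $Z$ equivalent over $\mathbb R$ to the real $\ell_1$-basis has no weakly Cauchy subsequence, so it would produce complex $\ell_1$ in $Z$. Thus $Z_{\mathbb R}$ does not contain $\ell_1$. The real theorem, applied to the functional $\operatorname{Re}f\mapsto\operatorname{Re}z^{**}(f)$, gives $z_n\in Z$ with $\operatorname{Re}f(z_n)\to\operatorname{Re}z^{**}(f)$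 for all $f\in Z^*$. Replacing $f$ by $-if$ gives convergence of the imaginary parts.

\section{One level down, and the obstacle}\label{sec:dual}

\begin{proposition}\label{prop:dual}
If $X$ is separable, $X^*$ is non-separable and $\delta>0$, then $X$ has a subspace $Y$ with a basis of constant at most $1+\delta$ such that $Y^*$ is non-separable.
\end{proposition}

\begin{proof}
The ball $B_{X^*}$ is weak$^*$ compact and metrizable. Since $X^*$ is non-separable, there are $\varepsilon>0$ and an uncountable $D\subset B_{X^*}$ with $\|d-d'\|\ge\varepsilon$ for $d\ne d'$ in $D$; we may assume that $D$ is weak$^*$ condensed. Enumerate $2^{<\omega}$ so that each node comes after its initial segments. Following this enumeration we choose $z_s\in B_X$, increasing finite sets $F_s\subset B_{X^*}$, and relatively weak$^*$ open sets $U_s\subset B_{X^*}$ meeting $D$, with $U_\emptyset=B_{X^*}$. When node $s$ is reached, $U_s$ is already defined. By (B4) let $F_s$ contain the earlier finite sets and $(1+\delta)$-norm the span of the vectors chosen earlier.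

There are $d,d'\in D\cap U_s$ with $\operatorname{dist}(d-d',[F_s])>\varepsilon/4$. Otherwise fix $d$; each $d'\in D\cap U_s$ has $v_{d'}\in[F_s]$ with $\|d'-d-v_{d'}\|\le\varepsilon/3$, so $\|v_{d'}\|\le2+\varepsilon/3$. Bounded subsets of $[F_s]$ are totally bounded and $D\cap U_s$ is infinite, so two distinct $d',d''$ have $\|v_{d'}-v_{d''}\|<\varepsilon/10$, and $\|d'-d''\|\le2\varepsilon/3+\varepsilon/10<\varepsilon$, a contradiction.

The finite-dimensional space $[F_s]$ is weak$^*$ closed, so it is the annihilator of $N=\bigcap_{f\in F_s}\ker f$, and the distance above is the norm of $(d-d')|_N$. Take $z_s\in B_N$ with $|(d-d')(z_s)|>\varepsilon/4$. Choose relatively weak$^*$ open $U_{s0}\ni d$ and $U_{s1}\ni d'$ whose weak$^*$ closures are contained in $U_s$, with $|(g-d)(z_s)|<\varepsilon/16$ on $U_{s0}$ and $|(g'-d')(z_s)|<\varepsilon/16$ on $U_{s1}$. Then $|(g-g')(z_s)|\ge\varepsilon/8$ for $g,g'$ in the respective closures.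

Let $y$ be a finite combination of the $z_s$, let $q$ be a partial sum of $y$, and let $F$ be the finite set chosen at the first node after those of $q$. Then $F$ annihilates the remaining terms, so $\|q\|\le(1+\delta)\max_{f\in F}|f(q)|=(1+\delta)\max_{f\in F}|f(y)|\le(1+\delta)\|y\|$. By (B1), $(z_s)$ is a basis of its closed span $Y$ with constant at most $1+\delta$. For $\sigma\in2^\omega$ pick, by compactness, $g_\sigma$ in the intersection of the weak$^*$ closures of the sets $U_{\sigma|n}$. If $\sigma\ne\sigma'$ split at $s$, then $|(g_\sigma-g_{\sigma'})(z_s)|\ge\varepsilon/8$. So $\{g_\sigma|_Y\}$ is an uncountable $\varepsilon/8$-separated subset of $Y^*$.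
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
A space with a basis is separable, so (i) implies (ii) with $Z=Y$. Assume (ii). If $Z^*$ is separable, apply Theorem~\ref{thm:A} to $Z$. Otherwise Proposition~\ref{prop:dual} gives $Y\subset Z$ with a basis and $Y^*$ non-separable; then $Y^{**}$ is non-separable, because a space with separable dual is separable.
\end{proof}

In Proposition~\ref{prop:dual} the objects to be kept apart are functionals. They do not live in $Y$, and each new basis vector may be taken in the kernel of any finite set of functionals. For the bidual, the objects to be kept apart are limits of vectors of $Y$. Suppose that we aim at points $d_1,\dots,d_k\in X^{**}$ and have vectors $x_1,\dots,x_k$ in a finite-dimensional $E\subset X$ such that $x_i$ nearly agrees with $d_i$ on a finite set $F\subset B_{X^*}$ that norms $E$. To continue we need better approximations $x_i'$, and we must add the corrections $x_i'-x_i$ to $E$. Each of them is small on $F$. But once $x_1'-x_1$ has been added, the norming set grows to some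 $F'$, and on $F'$ the next correction $x_2'-x_2$ looks like $d_2-x_2$, which has no reason to be small: $x_2$ was chosen before $F'$. So the $k$ corrections have to be added together, as one block in Lemma~\ref{lem:glue}, and that block needs a basis whose constant does not depend on $k$. By local reflexivity the block can be taken nearly isometric to $[d_i-x_i:i\le k]\subset X^{**}$. The following example shows which norm governs this space.

\begin{example}\label{ex:tree}
Let $X=c_0(2^{<\omega})$, so $X^{**}=\ell_\infty(2^{<\omega})$. For a node $s$ let $x_s\in X$ be the indicator of the set of initial segments of $s$, and for $\sigma\in2^\omega$ let $d_\sigma\in X^{**}$ be the indicator of the branch $\{\sigma|n:n\ge0\}$. Then $x_{\sigma|n}\to d_\sigma$ weak$^*$. Let $\sigma_1,\dots,\sigma_k$ be distinct and let $n$ be so large that the nodes $\sigma_i|n$ are distinct. The vectors $d_{\sigma_i}-x_{\sigma_i|n}$ are indicators of disjoint infinite sets, so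
\[
\Big\|\sum a_i(d_{\sigma_i}-x_{\sigma_i|n})\Big\|=\max_i|a_i|=\operatorname{dist}\Big(\sum a_id_{\sigma_i},X\Big).
\]
The block of corrections is a copy of the span of the $d_{\sigma_i}$ in the quotient $X^{**}/X$.
\end{example}

The same holds in general, up to a factor $3$, if the $x_i$ are chosen well (Lemma~\ref{lem:descent}). So the task is to choose the points of the tree in such a way that, modulo $X$, every finite tuple lies in a finite-dimensional space with a uniformly good basis. Branching is harmless as long as one stays in $X^{**}$: if $d_j$ is a weak$^*$ accumulation point of a norm-separated set, then a new point $t$ of the set can be chosen at any moment with $t-d_j$ small, relative to its norm, on any given finite subset of $X^*$.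

\section{A Cantor set separated modulo $X$}\label{sec:cantor}

From here on $X^*$ is separable, hence so is $X$, and $X^{**}$ is non-separable. Bounded subsets of $X^{**}$ carry the metrizable weak$^*$ topology unless the norm is mentioned. Let $X^\perp=\{\varphi\in X^{***}:\varphi|_X=0\}$, the dual of $X^{**}/X$, and let
\[
\|z\|_Q=\operatorname{dist}(z,X)=\sup\{|\varphi(z)|:\varphi\in B_{X^\perp}\}\le\|z\|\qquad(z\in X^{**})
\]
be the quotient seminorm. The functionals in $X^\perp$ norm the quotient, so what matters is how they behave on the set from which the points are drawn. They are not weak$^*$ continuous, but there is a dichotomy.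

\begin{proposition}\label{prop:C}
There are a perfect weak$^*$ compact set $C\subset X^{**}$ and $R,\varepsilon_0>0$ with $C\subset RB_{X^{**}}$ and $\|t-t'\|_Q\ge\varepsilon_0$ for $t\ne t'$ in $C$, such that one of the following holds.
\begin{description}
\item[Vanishing case.] Every $\varphi\in X^\perp$ vanishes at all but countably many points of $C$.
\item[Splitting case.] There is $\theta>0$ such that every nonempty open $V\subset C$ contains nonempty open sets $V',V''$ for which some $\varphi\in B_{X^\perp}$ satisfies $|\varphi(t')-\varphi(t'')|\ge\theta$ for all $t'\in V'$, $t''\in V''$.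
\end{description}
\end{proposition}

Both cases can be seen in $c_0$.

\begin{example}\label{ex:both}
(a) In Example~\ref{ex:tree}, $C=\{d_\sigma:\sigma\in2^\omega\}$ is a Cantor set with $\|d_\sigma-d_{\sigma'}\|_Q=1$. If $\varphi\in B_{X^\perp}$ and $|a_i|=1$ are chosen with $a_i\varphi(d_{\sigma_i})=|\varphi(d_{\sigma_i})|$, then $\sum_i|\varphi(d_{\sigma_i})|=\varphi(\sum a_id_{\sigma_i})\le1$. So $\varphi(d_\sigma)\ne0$ for only countably many $\sigma$: this is the vanishing case.

(b) Let $(A_n)$ list the clopen subsets of $2^\omega$, each infinitely often. Let $X=c_0$, $z_t=(\chi_{A_n}(t))_n\in\ell_\infty$, and $C=\{z_t:t\in2^\omega\}$, a Cantor set. For clopen $A$, the limit along a free ultrafilter containing $\{n:A_n=A\}$ is a functional $\varphi_A\in B_{X^\perp}$ with $\varphi_A(z_t)=\chi_A(t)$: this is the splitting case with $\theta=1$. For distinct $t_1,\dots,t_k$ every $I\subset\{1,\dots,k\}$ equals $\{i:t_i\in A_n\}$ for infinitely many $n$, so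
\[
\Big\|\sum b_iz_{t_i}\Big\|_Q=\limsup_n\Big|\sum b_i\chi_{A_n}(t_i)\Big|=\max_I\Big|\sum_{i\in I}b_i\Big| .
\]
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
\emph{Case 1: $\ell_1$ embeds in $X^*$.} We copy Example~\ref{ex:both}(b). Let $(g_n)$ be a sequence in $X^*$ equivalent to the $\ell_1$-basis. Since $X$ is separable, we may pass to a weak$^*$ convergent subsequence. A multiple $(h_n)$ of $(g_{2n}-g_{2n+1})$ is then a weak$^*$ null sequence in $B_{X^*}$ with $\|\sum a_nh_n\|\ge\delta\sum|a_n|$ for some $\delta>0$. Let $(A_n)$ be as in the example. The set of pairs $(z,t)\in\delta^{-1}B_{X^{**}}\times2^\omega$ with $z(h_n)=\chi_{A_n}(t)$ for all $n$ is closed, hence compact. Every $t$ occurs in a pair $(z_t,t)$, since $\sum a_nh_n\mapsto\sum a_n\chi_{A_n}(t)$ has norm at most $\delta^{-1}$ and extends to $X^*$. Also $z$ determines $t$, since clopen sets separate points. So the set $\mathcal C$ of first coordinates is compact, and $\rho:z\mapsto t$ is a map $\mathcal C\to2^\omega$ with compact graph, hence continuous.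

Let $D$ be a condensed subset of $\{z_t:t\in2^\omega\}$ and $C_0\subset\mathcal C$ its closure, a perfect compact set. The set $\{(z,z')\in C_0^2:\rho(z)=\rho(z')\}$ is closed. It has empty interior, because a nonempty open box contains a pair of distinct points of $D$ and $\rho|_D$ is injective. By (My) there is a Cantor set $C\subset C_0$ on which $\rho$ is injective. If $L',L''\subset C$ are disjoint and compact, some clopen $A$ contains $\rho(L')$ and misses $\rho(L'')$. Let $\varphi\in X^{***}$ be a weak$^*$ cluster point of the sequence $(h_n)_{n:A_n=A}$. Then $\|\varphi\|\le1$, $\varphi|_X=0$ because $(h_n)$ is weak$^*$ null, $\varphi=1$ on $L'$ and $\varphi=0$ on $L''$. Taking singletons gives $\|t-t'\|_Q\ge1$ for $t\ne t'$ in $C$; taking two disjoint nonempty clopen subsets of $V$ gives the splitting case with $\theta=1$.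

\emph{Case 2: $\ell_1$ does not embed in $X^*$.} We first find a Cantor set separated modulo $X$. Since $X$ is separable and $X^{**}$ is not, $X^{**}/X$ is non-separable. So there are $\varepsilon>0$ and an uncountable $D\subset B_{X^{**}}$ with $\|d-d'\|_Q>\varepsilon$ for $d\ne d'$ in $D$, and we may assume that $D$ is condensed. Its closure $C_0$ is perfect and compact, and each nonempty open subset of $C_0$ contains two points of $D$, so has norm diameter greater than $\varepsilon$. For $x\in X$ the set $\{(z,z')\in C_0^2:\|z-z'-x\|\le\varepsilon/3\}$ is closed, as the norm is weak$^*$ lower semicontinuous. It has empty interior: if it contained a nonempty open box $U\times U'$, fixing $z'\in U'$ would put $U$ in a ball of radius $\varepsilon/3$. The union over $x$ in a countable dense subset of $X$ is meager and contains all pairs with $\|z-z'\|_Q<\varepsilon/3$. By (My) there is a Cantor set $C_1\subset C_0$ with $\|t-t'\|_Q\ge\varepsilon_1:=\varepsilon/3$ for $t\ne t'$ in $C_1$.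

Call a perfect compact set $P\subset C_1$ \emph{$\theta$-tight} if there are no perfect compact $P',P''\subset P$ and $\varphi\in B_{X^\perp}$ with $|\varphi(t')-\varphi(t'')|\ge\theta$ on $P'\times P''$.

\emph{Case 2a: for some $\theta>0$, some perfect compact $C_2\subset C_1$ has no $\theta$-tight subset.} Put $P_\emptyset=C_2$. Given a perfect compact $P_s\subset C_2$, it is not $\theta$-tight; take witnesses $P',P'',\varphi_s$, which are disjoint as $\theta>0$, and let $P_{s0}\subset P'$, $P_{s1}\subset P''$ be perfect compact of diameter at most $2^{-|s|}$. Let $C$ be the Cantor set of this scheme. A nonempty open $V\subset C$ contains some $C\cap P_s$, and $V'=C\cap P_{s0}$, $V''=C\cap P_{s1}$, $\varphi_s$ show that the splitting case holds.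

\emph{Case 2b: for every $\theta>0$, every perfect compact subset of $C_1$ has a $\theta$-tight subset.} The idea is that each $\varphi\in B_{X^\perp}$ is almost constant on a tight set, off a countable set; the constant is the value of $\varphi$ at a barycenter that does not depend on $\varphi$; and subtracting the barycenters makes $\varphi$ vanish.

Choose a Cantor scheme of perfect compact sets $P_s\subset C_1$ with $P_s$ $4^{-|s|}$-tight. Let $P$ be its Cantor set and $P^s=P\cap P_s$. Let $\mu_s$ be a nonatomic Borel probability measure on the Cantor set $P^s$ and define $z_s\in B_{X^{**}}$ by $z_s(f)=\int t(f)\,d\mu_s(t)$. By (OR) for $Z=X^*$, each $\varphi\in X^{***}$ is the pointwise limit on $X^{**}$ of a sequence $(f_n)$ in $X^*$, which is bounded by the uniform boundedness principle. Hence $\varphi|_P$ is Borel and, by dominated convergence, $\varphi(z_s)=\lim z_s(f_n)=\int\varphi\,d\mu_s$.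

\emph{Claim: if $\varphi\in B_{X^\perp}$, then $|\varphi(t)-\varphi(z_s)|\le4^{-|s|}$ for all but countably many $t\in P^s$.} Let $\mathcal E$ be the set of $c\in\mathbb K$ such that $\{t\in P^s:|\varphi(t)-c|<\rho\}$ is uncountable for all $\rho>0$. The complement of $\mathcal E$ is a union of open discs with countable preimage, and countably many discs suffice; so $\varphi(t)\in\mathcal E$ for all but countably many $t\in P^s$. If $c,c'\in\mathcal E$ had $|c-c'|>4^{-|s|}$, take $\rho>0$ with $|c-c'|-2\rho\ge4^{-|s|}$; by (PS) the uncountable Borel sets $\{|\varphi-c|<\rho\}$ and $\{|\varphi-c'|<\rho\}$ in $P^s$ contain Cantor sets, which contradict the tightness of $P_s$. So $\operatorname{diam}\mathcal E\le4^{-|s|}$. Countable sets are $\mu_s$-null, so $|\varphi(z_s)-c|\le\int|\varphi-c|\,d\mu_s\le4^{-|s|}$ for $c\in\mathcal E$. The claim follows.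

For $i\in\{0,1\}$ and $\varphi\in B_{X^\perp}$, a point $t\in P^{si}$ outside the exceptional sets for $s$ and $si$ gives $|\varphi(z_{si}-z_s)|\le2\cdot4^{-|s|}$. Thus $\|z_{si}-z_s\|_Q\le2\cdot4^{-|s|}$. This is closeness modulo $X$ only, so we correct the barycenters by elements of $X$. Choose $c_{si}\in z_{si}-z_s+X$ with $\|c_{si}\|\le3\cdot4^{-|s|}$ and put $a_\emptyset=z_\emptyset$, $a_{si}=a_s+c_{si}$. By induction $a_s-z_s\in X$. For $t\in P$ on the branch $\sigma$, the limit $a_t=\lim_na_{\sigma|n}$ exists in norm and $\|a_t-a_{\sigma|n}\|\le\sum_{m\ge n}3\cdot4^{-m}=4^{1-n}$. So $t\mapsto a_t$ is norm continuous, as a uniform limit of locally constant maps. For $\varphi\in B_{X^\perp}$ and each $n$, since $\varphi(a_s)=\varphi(z_s)$,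
\[
|\varphi(t-a_t)|\le|\varphi(t)-\varphi(z_{\sigma|n})|+4^{1-n}\le5\cdot4^{-n}
\]
off a countable set; hence $\varphi(t-a_t)=0$ off a countable set. Fix $s$ with $2\cdot4^{1-|s|}\le\varepsilon_1/2$ and let $C=\{t-a_t:t\in P^s\}$. For $t\ne t'$ in $P^s$, $\|(t-a_t)-(t'-a_{t'})\|_Q\ge\varepsilon_1-\|a_t-a_{t'}\|\ge\varepsilon_1/2$. So $t\mapsto t-a_t$ is injective and weak$^*$ continuous on $P^s$, $C$ is a bounded Cantor set, and the vanishing case holds.
\end{proof}

\begin{remark}
Non-separability of $X^{**}$ is used only to obtain $D$ in Case 2; in Case 1 it is a consequence. Separability of $X^*$ gives the metrizability on which all category arguments rest, it is a hypothesis of (OR), and in Section~\ref{sec:descent} it makes the basis shrinking.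
\end{remark}

We fix $C$, $R$, $\varepsilon_0$, and $\theta$ in the splitting case. Note that $\|t-t'\|\ge\varepsilon_0$ for $t\ne t'$ in $C$, and that at most one point of $C$ lies in $X$.

\section{From chains in $X^{**}$ to a basis in $X$}\label{sec:descent}

At stage $k$ of the construction we hold $k$ points of $C$. In passing to stage $k+1$ one of them branches. Fix a map $j:\{2,3,\dots\}\to\{1,2,\dots\}$ with $j(m)<m$ that takes each value infinitely often; the point number $m$ is born next to the point number $j(m)$. Define the parent map $\pi_k:\{1,\dots,k+1\}\to\{1,\dots,k\}$ by $\pi_k(i)=i$ for $i\le k$ and $\pi_k(k+1)=j(k+1)$.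

Each stage is first carried out in $X^{**}$, where blocks are added as in Lemma~\ref{lem:glue}, and is then moved to $X$ by a single operator.

\begin{definition}\label{def:chain}
A \emph{frame} is a pair $(H,F)$ of a finite-dimensional subspace $H\subset X^{**}$ and a finite set $F\subset B_{X^*}$. Let $\eta>0$. An \emph{$\eta$-link} from $(H,F)$ to $(H',F')$ with \emph{piece} $W$ consists of a finite-dimensional $W\subset X^{**}$ with $H'=H+W$, $F'\supset F$, and
\begin{enumerate}
\item[(L1)] $F'$ $2$-norms $H'$;
\item[(L2)] $|w(f)|\le\eta\|w\|$ for $w\in W$, $f\in F$;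
\item[(L3)] $W$ has a basis of constant at most $72$.
\end{enumerate}
An \emph{$\eta$-chain of length $p$} is a sequence of frames $(H^0,F^0),\dots,(H^p,F^p)$ with an $\eta$-link, of piece $W^l$, from $(H^l,F^l)$ to $(H^{l+1},F^{l+1})$ for each $l<p$.
\end{definition}

Since $B_{X^*}$ norms $X^{**}$, (B4) shows that any $W$ with (L2) and (L3) is the piece of an $\eta$-link from $(H,F)$. In particular,
\begin{equation}\label{eq:pointlink}
\begin{gathered}
\text{if }t\ne t'\text{ in }C\text{ and }|(t-t')(f)|\le\eta\varepsilon_0\text{ for }f\in F,\\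
\text{then }[t-t']\text{ is the piece of an }\eta\text{-link from }(H,F).
\end{gathered}
\end{equation}
The next proposition contains everything that we need to know about $C$. It is proved in Sections~\ref{sec:vanishing} and~\ref{sec:splitting}.

\begin{proposition}[Extension]\label{prop:ext}
There are classes $\mathcal A_k$ $(k\ge1)$ of pairs $(d,B)$, with $d=(d_1,\dots,d_k)\in C^k$ and $B$ a finite-dimensional subspace of $X^{**}$, such that:
\begin{enumerate}
\item[(A1)] if $(d,B)\in\mathcal A_k$, then the $d_i$ are distinct and lie in $B$, $\|\cdot\|_Q$ is a norm on $B$, and $(B,\|\cdot\|_Q)$ has a basis of constant at most $24$;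
\item[(A2)] $\mathcal A_1$ contains a pair $(d,B)$ with $\dim B=1$;
\item[(A3)] if $(d,B)\in\mathcal A_k$, $(H,F)$ is a frame with $B\subset H$, and $\eta,\tau>0$, then there are $(d',B')\in\mathcal A_{k+1}$ and an $\eta$-chain of length at most $k+3$ from $(H,F)$ to a frame $(H',F')$ with $B'\subset H'$, such that $|(d_i'-d_{\pi_k(i)})(f)|\le\tau$ for $f\in F$, $i\le k+1$.
\end{enumerate}
\end{proposition}

The following lemma moves a chain to $X$. Properties (D1)--(D3) are the hypotheses of Lemma~\ref{lem:glue}. Property (D4) is the general form of the identity in Example~\ref{ex:tree}: it makes the next block of corrections isomorphic to $(B,\|\cdot\|_Q)$.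

\begin{lemma}[Descent]\label{lem:descent}
Let $(H^l,F^l)_{l\le p}$ be an $\eta$-chain of length $p\ge1$ with pieces $W^l$ and $H^0\subset X$. Let $B\ne\{0\}$ be a subspace of $H^p$ on which $\|\cdot\|_Q$ is a norm, and let $\omega>0$. There is a linear map $S:H^p\to X$ that is the identity on $H^0$ and satisfies
\begin{enumerate}
\item[(D1)] $F^l$ $3$-norms $SH^l$ for $1\le l\le p$;
\item[(D2)] $|f(x)|\le5\eta\|x\|$ for $x\in SW^l$, $f\in F^l$, $0\le l<p$;
\item[(D3)] $SW^l$ has a basis of constant at most $189$, for $0\le l<p$;
\item[(D4)] $\|b\|_Q\le\|b-Sb\|\le3\|b\|_Q$ for $b\in B$;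
\item[(D5)] $|b(f)-f(Sb)|\le\omega\|b\|_Q$ for $b\in B$, $f\in F^p$.
\end{enumerate}
\end{lemma}

\begin{proof}
To obtain (D4) we force $S$ to fix near-best approximants from $X$ of a net in $B$. The norms $\|\cdot\|$ and $\|\cdot\|_Q$ are equivalent on $B$, so $\Sigma=\{b\in B:\|b\|_Q=1\}$ is norm compact. Let $\gamma=1/10$, let $b_1,\dots,b_m\in\Sigma$ be a $\gamma$-net of $\Sigma$ for $\|\cdot\|$, and let $y_i\in X$ with $\|b_i-y_i\|\le1+\gamma$. Choose $0<\sigma\le\min(\eta,1/20)$ with $\sigma\|b\|\le\omega\|b\|_Q$ on $B$. Lemma~\ref{lem:lr} with $Z=M=X$, $E=H^p+[y_1,\dots,y_m]$ and $\Psi=F^p$ gives $S:E\to X$ with $\|S\|\le1+\sigma$, fixing $H^0$ and the $y_i$, and with $|f(Se)-e(f)|\le\sigma\|e\|$ for $f\in F^p$. This yields (D5). The left inequality in (D4) holds as $Sb\in X$. If $b\in\Sigma$ and $\|b-b_i\|\le\gamma$, then, since $y_i-Sy_i=0$,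
\[
\|b-Sb\|\le\|(b_i-y_i)-S(b_i-y_i)\|+\|(b-b_i)-S(b-b_i)\|\le(2+\sigma)(1+2\gamma)\le3 .
\]
For $h\in H^l$, $1\le l\le p$, (L1) gives $\|h\|\le2\max_{f\in F^l}|f(Sh)|+2\sigma\|h\|$, so
\[
\|h\|\le\tfrac{20}9\max_{f\in F^l}|f(Sh)|\le\tfrac52\|Sh\|,\qquad\|Sh\|\le\tfrac{21}{20}\|h\|\le\tfrac73\max_{f\in F^l}|f(Sh)| .
\]
The second chain of inequalities gives (D1). For $w\in W^l\subset H^{l+1}$ and $f\in F^l$ we get $|f(Sw)|\le|w(f)|+\sigma\|w\|\le2\eta\|w\|\le5\eta\|Sw\|$, which is (D2). Finally $\frac25\|w\|\le\|Sw\|\le\frac{21}{20}\|w\|$ on $W^l$, and (B2) gives the constant $72\cdot\frac{21}{20}\cdot\frac52=189$.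
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:ext}]
Let $(f_n)_{n\ge1}$ be dense in $B_{X^*}$ and put
\[
\eta_k=\frac{2^{-k-7}}{k+4},\qquad\tau_k=2^{-k-5}\varepsilon_0,\qquad\omega_k=\min(\eta_k,\tau_k/R).
\]

\emph{Construction.} Let $E_0=\{0\}$, $F_0=\emptyset$. For $k\ge1$ we construct finite-dimensional $E_k\subset X$, finite $F_k\subset B_{X^*}$, pairs $(d^k,B_k)\in\mathcal A_k$ and linear maps $S_k:B_k\to E_k$ such that
\begin{enumerate}
\item[(I1)] $F_k$ $3$-norms $E_k$, $F_k$ $2$-norms $B_k$, and $F_{k-1}\cup\{f_k\}\subset F_k$;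
\item[(I2)] $\|b\|_Q\le\|b-S_kb\|\le3\|b\|_Q$ for $b\in B_k$;
\item[(I3)] $|b(f)-f(S_kb)|\le\omega_k\|b\|_Q$ for $b\in B_k$, $f\in F_k$;
\item[(I4)] $|(d^{k}_i-d^{k-1}_{\pi_{k-1}(i)})(f)|\le\tau_{k-1}$ for $f\in F_{k-1}$, $i\le k$, if $k\ge2$.
\end{enumerate}
In the step from $k$ to $k+1$ we first build an $\eta_k$-chain of length $p\le k+4$ from $(E_k,F_k)$ to a frame $(H^p,F^p)$ with $B_{k+1}\subset H^p$.

For $k=0$ take $(d^1,B_1)$ from (A2). The line $B_1$ is the piece of an $\eta_0$-link from $(\{0\},\emptyset)$, as (L2) is vacuous; here $p=1$.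

For $k\ge1$ the first piece is the block of corrections $W^0=\{b-S_kb:b\in B_k\}$. By (I2), $b\mapsto b-S_kb$ is an isomorphism of $(B_k,\|\cdot\|_Q)$ onto $(W^0,\|\cdot\|)$ with bounds $1$ and $3$, so (A1) and (B2) give a basis of constant at most $3\cdot24=72$. For $w=b-S_kb$ and $f\in F_k$, (I3) and (I2) give $|w(f)|\le\omega_k\|b\|_Q\le\eta_k\|w\|$. So $W^0$ is the piece of an $\eta_k$-link from $(E_k,F_k)$ to a frame $(H^1,F^1)$, and $H^1=E_k+W^0\supset B_k$ since $S_kB_k\subset E_k$. Now (A3), applied to $(H^1,F^1)$ with $\eta_k$ and $\tau_k$, continues the chain and provides $(d^{k+1},B_{k+1})$ with (I4).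

Adding $f_{k+1}$ to the last set $F^p$ does not affect (L1)--(L3); do this and put $F_{k+1}=F^p$. Lemma~\ref{lem:descent} with $B=B_{k+1}$, $\omega=\omega_{k+1}$ gives a map $S$, which we call $S_{(k)}$. Put $E_{k+1}=S_{(k)}H^p\supset E_k$ and $S_{k+1}=S_{(k)}|_{B_{k+1}}$. Then (I1) follows from (D1) and (L1), and (I2), (I3) are (D4), (D5).

\emph{The basis.} List the spaces $S_{(k)}H^l$, $0\le l<p$, with the pieces $S_{(k)}W^l$ and the sets $F^l$, step after step. Consecutive steps fit together, because step $k$ starts with $S_{(k)}H^0=E_k$, $F^0=F_k$ and ends with $E_{k+1}$, $F_{k+1}$. Hypothesis (a) of Lemma~\ref{lem:glue} is (I1) for $l=0$ and (D1) for $l\ge1$. Hypothesis (b) is (D2), and the sum of the errors is at most $\sum_{k\ge0}(k+4)\cdot5\eta_k=5/64<1/12$. Hypothesis (c) is (D3). So $Y=\overline{\bigcup_kE_k}$ has a basis of constant at most $6+12\cdot189<2400$, and it is shrinking because $\bigcup F_k$ contains all $f_n$.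

\emph{The bidual.} Let $x_i^k=S_kd_i^k\in Y$ for $i\le k$. By (I2), $\|x_i^k\|\le\|d_i^k\|+3\|d_i^k\|_Q\le4R$, and by (I3), $|f(x^k_i)-d^k_i(f)|\le\tau_k$ for $f\in F_k$. With (I4), for $m\ge1$, $i\le m+1$ and $f\in F_m\subset F_{m+1}$,
\begin{equation}\label{eq:drift}
|f(x_i^{m+1})-f(x^m_{\pi_m(i)})|\le\tau_{m+1}+\tau_m+\tau_m\le3\tau_m .
\end{equation}
A \emph{path} is a sequence $(i_n)_{n\ge1}$ with $i_1=1$, $1\le i_n\le n$ and $\pi_n(i_{n+1})=i_n$; see Figure~\ref{fig:paths}. Thus $i_{n+1}=i_n$, except that at a \emph{fork}, an index $n$ with $j(n+1)=i_n$, the value $i_{n+1}=n+1$ is also allowed. Every path has infinitely many forks: each change of value occurs at a fork, and if the path is eventually equal to $i$, then $j(n+1)=i$ infinitely often. Hence each $\sigma\in2^\omega$ determines a path, by staying or jumping at the successive forks according to the digits of $\sigma$, and different $\sigma$ give different paths.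

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=0.95]
\foreach \n in {1,...,5} {\foreach \x in {1,...,\n} {\node (a\n\x) at (\x,-\n) {$x^{\n}_{\x}$};}}
\foreach \n/\m in {1/2,2/3,3/4,4/5} {\foreach \x in {1,...,\n} {\draw (a\n\x) -- (a\m\x);}}
\foreach \n/\m/\x in {1/2/1,2/3/2,3/4/1,4/5/3} {\draw[dashed] (a\n\x) -- (a\m\m);}
\end{tikzpicture}
\caption{The vectors $x^k_i$, $i\le k\le5$, when $j(2)=1$, $j(3)=2$, $j(4)=1$, $j(5)=3$. Each vector of row $k+1$ is joined to its parent in row $k$: $x^{k+1}_i$ to $x^k_i$ for $i\le k$ (solid), and the new vector $x^{k+1}_{k+1}$ to $x^k_{j(k+1)}$ (dashed). Paths run downward along the edges.}\label{fig:paths}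
\end{figure}

For a path $P=(i_n)$ let $y_P^{**}$ be a weak$^*$ cluster point in $X^{**}$ of the bounded sequence $(x^n_{i_n})$; it lies in $Y^{\perp\perp}$. Let $P=(i_n)$ and $P'=(i_n')$ first differ at the index $n+1\ge2$. The points $d^{n+1}_{i_{n+1}}$ and $d^{n+1}_{i'_{n+1}}$ are distinct by (A1), so at norm distance at least $\varepsilon_0$, and by (I1) some $f\in F_{n+1}$ takes a value of modulus at least $\varepsilon_0/2$ on their difference. Replacing the two points by $x^{n+1}_{i_{n+1}}$, $x^{n+1}_{i'_{n+1}}$ costs at most $2\tau_{n+1}\le\varepsilon_0/64$. By \eqref{eq:drift}, valid for all $m\ge n+1$ since $f\in F_m$, the values of $f$ along each path converge and move in total by at most $3\sum_{m\ge2}\tau_m=3\varepsilon_0/64$. Therefore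
\[
\|y_P^{**}-y_{P'}^{**}\|\ge|(y_P^{**}-y_{P'}^{**})(f)|\ge\frac{\varepsilon_0}2-\frac{\varepsilon_0}{64}-\frac{6\varepsilon_0}{64}>\frac{\varepsilon_0}4 .
\]
So $Y^{\perp\perp}$, which is isometric to $Y^{**}$, contains an uncountable $\varepsilon_0/4$-separated set.
\end{proof}

\section{Extension in the vanishing case}\label{sec:vanishing}

Here the points of $C$ themselves can be chosen to form a basic sequence modulo $X$, as the branches do in Example~\ref{ex:tree}: finitely many functionals in $X^\perp$ norm the span of the old points, and they vanish at almost every candidate for the new point. The old points need not move.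

\begin{proof}[Proof of Proposition~\ref{prop:ext} in the vanishing case]
Let $\mathcal A_k$ consist of the pairs $(d,B)$ with $B=[d_1,\dots,d_k]$ such that $\|\cdot\|_Q$ is a norm on $B$ and $(d_1,\dots,d_k)$ is a basis of $(B,\|\cdot\|_Q)$ of constant less than $2$. Then (A1) holds, and any $d_1\in C\setminus X$ gives (A2). For (A3) let $c<2$ be the constant of $d$ and take $\lambda>1$ with $c\lambda<2$. By (B4) a finite $\Phi\subset B_{X^\perp}$ $\lambda$-norms $(B,\|\cdot\|_Q)$. Let $j=j(k+1)$. The set
\[
U=\{t\in C:|(t-d_j)(f)|<\min(\tau,\eta\varepsilon_0)\text{ for }f\in F\}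
\]
is an open neighborhood of $d_j$ in $C$, hence uncountable. So it contains a point $d_{k+1}\notin X$, $d_{k+1}\neq d_j$, at which all $\varphi\in\Phi$ vanish. For $b\in B$ and $a\in\mathbb K$,
\[
\|b\|_Q\le\lambda\max_{\varphi\in\Phi}|\varphi(b)|=\lambda\max_{\varphi\in\Phi}|\varphi(b+ad_{k+1})|\le\lambda\|b+ad_{k+1}\|_Q .
\]
By (B3), $d'=(d,d_{k+1})$ and $B'=B+[d_{k+1}]$ form a pair in $\mathcal A_{k+1}$. By \eqref{eq:pointlink}, $[d_{k+1}-d_j]$ is the piece of an $\eta$-link from $(H,F)$ to a frame $(H',F')$, and $B'\subset H'$ because $d_j\in B\subset H$.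
\end{proof}

\section{Extension in the splitting case}\label{sec:splitting}

The argument above needed a new point $t$ such that $t-b$ is small on a finite set $\Phi\subset B_{X^\perp}$ for some $b$ in the old span ($b=0$ there). In the splitting case this can fail. In Example~\ref{ex:both}(b) let $d_1=z_{t_1}$. The functional $\varphi'=\varphi_{2^\omega}$ equals $1$ on $C$; and since $|b_1|\le\|\sum b_iz_{t_i}\|_Q$, Hahn--Banach gives $\varphi''\in B_{X^\perp}$ with $\varphi''(d_1)=1$ and $\varphi''=0$ on $C\setminus\{d_1\}$. For $t\in C\setminus\{d_1\}$ these functionals take the values $1-a$ and $-a$ at $t-ad_1$, which are not both small.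

The trouble is that a point of $C$ need not be a limit of other points of $C$ when tested against $X^\perp$. We therefore compactify: in $X^{****}$ there are points $\xi$ that are approached, on every finite subset of $X^{***}$, by many points of $C$. For such points the selection argument works again. The plan is to carry along a good basis for the span of points $\xi_1,\dots,\xi_k$ lying over $d_1,\dots,d_k$; to replace each $d_i$ by a point $d_i'\in C$ so close to $\xi_i$ that the differences extend this basis; and to push the resulting $2k$-dimensional space down to $X^{**}$. For the induction, the new tuple $d'$ must inherit the good basis, and this is why generic tuples are used.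

\subsection*{The fourth dual}
There are two natural copies of $X^{**}$ in $X^{****}$. The canonical one, which we write as an inclusion, is given by $z(\varphi)=\varphi(z)$ for $\varphi\in X^{***}$. The other is $J:X^{**}\to X^{****}$, $(Jz)(\varphi)=z(\varphi|_X)$. The restriction $\varphi\mapsto\varphi|_X$ maps $B_{X^{***}}$ onto $B_{X^*}$ and has kernel $X^\perp$, so its adjoint $J$ is an isometry onto $X^{\perp\perp}=(X^\perp)^\perp$. Let $r:X^{****}\to X^{**}$, $r(\xi)=\xi|_{X^*}$. Then $r$ is weak$^*$ continuous, $\|r\|\le1$, and $r(z)=z=r(Jz)$ for $z\in X^{**}$. Extend the quotient seminorm by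
\[
\|\xi\|_Q=\sup\{|\xi(\varphi)|:\varphi\in B_{X^\perp}\}=\operatorname{dist}(\xi,X^{\perp\perp})\le\|\xi\|\qquad(\xi\in X^{****}).
\]
On $X^{**}$ this is the old seminorm. It vanishes on $J(X^{**})$, and on $X^{****}$ it is weak$^*$ lower semicontinuous, being a supremum of weak$^*$ continuous functions. The map $Jr$ is a projection of norm one onto $X^{\perp\perp}$. For $g\in\ker r$ and $h\in X^{\perp\perp}$ we have $g=(I-Jr)(g-h)$, so $\|g\|\le2\|g-h\|$. Hence
\begin{equation}\label{eq:ker}
\|g\|_Q\le\|g\|\le2\|g\|_Q\qquad(g\in\ker r).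
\end{equation}

\subsection*{A minimal compact cover of $C$}
Open subsets of $X^{****}$ are weak$^*$ open. For a set $K\subset X^{****}$ with $r(K)\subset C$ and $U\subset C$ put $K_U=K\cap r^{-1}(U)$; if $U$ is open in $C$, then $K_U$ is open in $K$.

\begin{lemma}\label{lem:K}
There is a weak$^*$ compact set $K$ in the weak$^*$ closure of $C$ in $X^{****}$, so $K\subset RB_{X^{****}}$, with $r(K)=C$ and the following properties.
\begin{enumerate}
\item[(K1)] If $O\subset X^{****}$ is open, $U\subset C$ is open and $O\cap K_U\ne\emptyset$, then $O\cap U$ is nonmeager in $C$. In particular $\zeta(\varphi)\in\overline{\varphi(U)}$ for $\zeta\in K_U$, $\varphi\in X^{***}$.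
\item[(K2)] Every nonempty open subset $O$ of $K$ contains $K_V$ for some nonempty open $V\subset C$. If $O\subset K_U$, then $V\subset U$.
\item[(K3)] If $V\subset C$ is nonempty and open and $\xi\in X^{****}$, there is a nonempty open $V_1\subset V$ with $\|\zeta-\xi\|_Q>\theta/3$ for all $\zeta\in K_{V_1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $K_0$ be the set of $\xi\in X^{****}$ all of whose open neighborhoods meet $C$ in a nonmeager subset of $C$. Its complement is open and $K_0$ lies in the closure of $C$, so $K_0$ is compact; and $r(K_0)\subset C$, since $r$ is continuous, fixes $C$, and $C$ is closed in $(X^{**},w^*)$. Let $U\subset C$ be nonempty and open. The closure of $U$ in $X^{****}$ is compact. If it missed $K_0$, it would be covered by finitely many open sets with meager trace on $C$, and $U$ would be meager. So it contains some $\xi\in K_0$, and $r(\xi)\in\overline U$. Thus the compact set $r(K_0)$ is dense in $C$, and $r(K_0)=C$. If a chain of compact subsets of $K_0$ all map onto $C$, so does the intersection, since each fiber is a decreasing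 intersection of nonempty compact sets. By Zorn's lemma there is a minimal compact $K\subset K_0$ with $r(K)=C$.

(K1) Write $U=\tilde U\cap C$ with $\tilde U$ weak$^*$ open in $X^{**}$. The open set $O\cap r^{-1}(\tilde U)$ meets $K_0$ and its trace on $C$ is $O\cap U$. For the last assertion take $O=\{\xi:|\xi(\varphi)-\zeta(\varphi)|<\rho\}$, $\rho>0$.

(K2) The set $K\setminus O$ is a proper compact subset of $K$, so $V=C\setminus r(K\setminus O)$ is open, and nonempty by minimality; and $K_V\subset O$. If $O\subset K_U$, then $V=r(K_V)\subset U$.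

(K3) Let $V',V''\subset V$ and $\varphi$ be as in the splitting case, and take $\zeta'\in K_{V'}$, $\zeta''\in K_{V''}$. By (K1), $|\zeta'(\varphi)-\zeta''(\varphi)|\ge\theta$, so $\|\zeta'-\zeta''\|_Q\ge\theta$, and one of the two points is at $\|\cdot\|_Q$-distance at least $\theta/2$ from $\xi$. So $\{\zeta\in K_V:\|\zeta-\xi\|_Q>\theta/3\}$ is nonempty, and it is open in $K$ by lower semicontinuity. Apply (K2).
\end{proof}

Property (K2) converts an open condition in the non-metrizable space $K$ into an open condition in $C$ that holds for \emph{all} points of $K$ above it.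

\subsection*{Generic seminorms}
For $d\in C^k$ we say that $\xi\in K^k$ is \emph{over} $d$ if $r\xi_i=d_i$ for all $i$. A \emph{box} is a product of $k$ open subsets of $C$, and $\|b\|_1=\sum|b_i|$ for $b\in\mathbb K^k$. The seminorm $b\mapsto\|\sum b_i\xi_i\|_Q$ may depend on the choice of $\xi$ over $d$, and it is only lower semicontinuous in $\xi$. For generic $d$ both defects disappear.

\begin{lemma}\label{lem:generic}
For each $k$ there is a comeager set $\mathcal G_k\subset C^k$ such that for $d\in\mathcal G_k$ the seminorm $N_d(b)=\|\sum b_i\xi_i\|_Q$ on $\mathbb K^k$ is the same for all $\xi\in K^k$ over $d$, and for each $\delta>0$ there is a box $V\ni d$ with $|N_{d'}(b)-N_d(b)|\le\delta\|b\|_1$ for all $d'\in V\cap\mathcal G_k$ and all $b$.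
\end{lemma}

\begin{proof}
Let $\mathcal G_{k,m}$ be the union of all boxes $V$ such that $\big|\,\|\sum b_i\xi_i\|_Q-\|\sum b_i\xi_i'\|_Q\big|\le\|b\|_1/m$ for all $b$ and all $\xi,\xi'\in K^k$ over points of $V$. If each open set $\mathcal G_{k,m}$ is dense, then $\mathcal G_k=\bigcap_m\mathcal G_{k,m}$ has both properties. Let $U=\prod U_i$ be a nonempty box, $\delta=1/m$, and let $b^1,\dots,b^q$ be a $\delta/(4R)$-net of the unit sphere of $\ell_1^k$. The function $\nu(\xi)=\|\sum b^1_i\xi_i\|_Q$ is bounded and lower semicontinuous on $K^k$. Let $s$ be its supremum on the open set $\prod K_{U_i}$. The set where $\nu>s-\delta/4$ is open and meets $\prod K_{U_i}$, so it contains a product of nonempty open sets $O_i\subset K_{U_i}$. By (K2) there are nonempty open $V_i\subset U_i$ with $K_{V_i}\subset O_i$, and $\nu$ takes values in $(s-\delta/4,s]$ over $\prod V_i$. Replace $U$ by $\prod V_i$ and treat $b^2,\dots,b^q$ in turn. Over the final box the oscillation is at most $\delta/4$ for each $b^l$. Moving from $b$ to the nearest $b^l$ changes $\|\sum b_i\xi_i\|_Q$ by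 at most $R\cdot\delta/(4R)$, so the oscillation is at most $3\delta/4$ for every $b$ with $\|b\|_1=1$. The final box lies in $U\cap\mathcal G_{k,m}$.
\end{proof}

Our points are chosen one at a time, so we need generic sets that can be entered coordinate by coordinate. Put $\mathcal G_k^{(k)}=\mathcal G_k$ and, for $1\le i<k$, let $\mathcal G_k^{(i)}$ be the set of $d\in C^i$ such that $\{t\in C:(d,t)\in\mathcal G_k^{(i+1)}\}$ is comeager. By (KU) and downward induction these sets are comeager. Let $\mathcal H_i=\bigcap_{k\ge i}\mathcal G_k^{(i)}\subset\mathcal G_i$. Then, intersecting over $k\ge i+1$,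
\begin{equation}\label{eq:H}
\mathcal H_1\text{ is comeager in }C,\quad\text{and}\quad\{t\in C:(d,t)\in\mathcal H_{i+1}\}\text{ is comeager for }d\in\mathcal H_i .
\end{equation}

\subsection*{Good tuples}
A point of $K$ born next to $\xi_j$ is close to $\xi_j$ on a given finite set of functionals, not close to $0$. So the vector that extends the basis is the difference. In $\mathbb K^k$, with unit vectors $e_i$, put $u_1=e_1$ and $u_m=e_m-e_{j(m)}$ for $2\le m\le k$; this is an algebraic basis.

\begin{definition}
A tuple $d\in C^k$ is \emph{good} if $d\in\mathcal H_k$, $N_d$ is a norm, and the constant $M(d)$ of the basis $(u_1,\dots,u_k)$ of $(\mathbb K^k,N_d)$ is less than $2$.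
\end{definition}

The entries of a good tuple are distinct: if $d_i=d_l$ with $i\ne l$, choosing $\xi_i=\xi_l$ gives $N_d(e_i-e_l)=0$.

\begin{example}
In Example~\ref{ex:both}(b), let $\xi\in K^k$ be over a tuple of distinct points $z_{t_i}$. Then $\|\sum b_i\xi_i\|_Q=\max_I|\sum_{i\in I}b_i|$. The bound $\ge$ holds as $\xi_i(\varphi_A)=\chi_A(t_i)$ by (K1), $\varphi_A$ being locally constant on $C$. The bound $\le$ holds for all tuples in $C^k$ and passes to the closure by lower semicontinuity. Sets $I$ that contain both or neither of $j(k+1)$ and $k+1$ do not see $u_{k+1}$, so the norm of $a+bu_{k+1}$ is at least that of $a\in\mathbb K^k$, and $(u_m)$ has constant $1$.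
\end{example}

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] There is a good $d_1\in C\setminus X$.
\item[(b)] If $d\in C^k$ is good, there is a box $V\ni d$ such that all tuples in $V\cap\mathcal H_k$ are good.
\item[(c)] If $d\in C^k$ is good, $j=j(k+1)$ and $U\subset C$ is an open neighborhood of $d_j$, there is $t\in U$ with $(d,t)$ good.
\item[(d)] Let $d\in C^k$ be good and $\xi\in K^k$ over $d$. One can choose successively, for $i=1,\dots,k$, points $d_i'\in(O_i\cap C)\setminus A_i$, where the open set $O_i\ni\xi_i$ in $X^{****}$ and the countable set $A_i\subset C$ are arbitrary and may depend on $d_1',\dots,d_{i-1}'$, in such a way that $(d_1',\dots,d_k')$ is good.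
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (K3) with $\xi=0$ there is a nonempty open $V_1\subset C$ with $\|\zeta\|_Q>\theta/3$ on $K_{V_1}$. By \eqref{eq:H} take $d_1\in V_1\cap\mathcal H_1$ outside the at most one-point set $C\cap X$. Then $N_{d_1}(1)>0$ and $M(d_1)=1$.

(b) Let $N_d\ge c\|\cdot\|_1$ with $c>0$. For $0<\delta<c$ and the box $V$ of Lemma~\ref{lem:generic}, $(1-\delta/c)N_d\le N_{d'}\le(1+\delta/c)N_d$ for $d'\in V\cap\mathcal H_k$. So $N_{d'}$ is a norm and, by (B2), $M(d')\le M(d)(c+\delta)/(c-\delta)<2$ if $\delta$ is small.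

(c) Fix $\xi\in K^k$ over $d$ and $\delta,\rho>0$ so small that $\delta'=\delta+6\rho/\theta<1$ and $M(d)/(1-\delta')<2$. By (B4) there is a finite $\Phi\subset B_{X^\perp}$ with $\max_{\varphi\in\Phi}|\sum a_i\xi_i(\varphi)|\ge(1-\delta)N_d(a)$ for $a\in\mathbb K^k$. The set $\{\zeta\in K_U:|(\zeta-\xi_j)(\varphi)|<\rho\text{ for }\varphi\in\Phi\}$ is open in $K$ and contains $\xi_j$, so by (K2) it contains $K_V$ for a nonempty open $V\subset U$. By (K3) there is a nonempty open $V_1\subset V$ with $\|\zeta-\xi_j\|_Q>\theta/3$ on $K_{V_1}$. By \eqref{eq:H} choose $t\in V_1$ with $(d,t)\in\mathcal H_{k+1}$, and let $\zeta\in K$ with $r\zeta=t$. Then $(\xi,\zeta)$ is over $(d,t)$. For $a\in\mathbb K^k$, $b\in\mathbb K$ put $x=N_d(a)=N_{(d,t)}(a)$ and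
\[
n=N_{(d,t)}(a+bu_{k+1})=\Big\|\sum a_i\xi_i+b(\zeta-\xi_j)\Big\|_Q .
\]
Testing on $\Phi$ gives $n\ge(1-\delta)x-|b|\rho$, and the triangle inequality gives $n\ge|b|\theta/3-x$. If $|b|\theta/6\ge x$, the second bound yields $n\ge|b|\theta/6\ge x$. Otherwise $|b|<6x/\theta$ and the first yields $n\ge(1-\delta')x$. In both cases $x\le n/(1-\delta')$, and $N_{(d,t)}(u_{k+1})>\theta/3$. By (B3), $N_{(d,t)}$ is a norm and $M(d,t)\le M(d)/(1-\delta')<2$. The splitting hypothesis enters exactly here, through (K3): it keeps $\zeta-\xi_j$ large while it is small on $\Phi$.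

(d) Let $V=\prod V_i$ be the box of (b). Since $\xi_i\in O_i\cap K_{V_i}$, the set $O_i\cap V_i$ is nonmeager by (K1). The set $A_i$ is meager. By \eqref{eq:H}, $(O_i\cap V_i)\setminus A_i$ contains a point $d_i'$ with $(d_1',\dots,d_i')\in\mathcal H_i$. At the end $d'\in V\cap\mathcal H_k$.
\end{proof}

\subsection*{The extension step}

\begin{proof}[Proof of Proposition~\ref{prop:ext} in the splitting case]
Let $\mathcal A_k$ consist of all pairs $(d,B)$ with $d\in C^k$ good that have the properties in (A1). For (A2) take $d_1$ from Lemma~\ref{lem:good}(a) and $B=[d_1]$. We prove (A3). Let $(d,B)\in\mathcal A_k$, $(H,F)$, $\eta$, $\tau$ be given. Fix $\rho>0$ with $\rho\le\min(\tau/2,\eta\varepsilon_0)$ and $\lambda^{k+1}\le2$, where $\lambda=(1+\rho)(1+4\rho/\varepsilon_0)$.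

\emph{Step 1: branching (one link).} Let $j=j(k+1)$. By Lemma~\ref{lem:good}(c) there is $d^*_{k+1}\in C$ such that $d^*=(d_1,\dots,d_k,d^*_{k+1})$ is good and $|(d^*_{k+1}-d_j)(f)|<\rho$ for $f\in F$. As $d^*_{k+1}\ne d_j$, by \eqref{eq:pointlink} the line $[d^*_{k+1}-d_j]$ is the piece of an $\eta$-link from $(H,F)$ to a frame $(H^0,F^0)$, and all $d^*_i$ lie in $H^0$.

Goodness of $d^*$ says nothing about $\|\sum b_id_i^*\|_Q$; it concerns points of $K$ over $d^*$. Fix $\xi\in K^{k+1}$ over $d^*$ and put
\[
g_i=\xi_i-Jd_i^*\in\ker r,\qquad\Lambda_0=[g_1,\dots,g_{k+1}].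
\]
Then $g_i=\xi_i$ on $X^\perp$, so $b\mapsto\sum b_ig_i$ is an isometry of $(\mathbb K^{k+1},N_{d^*})$ onto $(\Lambda_0,\|\cdot\|_Q)$. Hence $\|\cdot\|_Q$ is a norm on $\Lambda_0$, with a basis $(v_1,\dots,v_{k+1})$, the image of $(u_m)$, of constant less than $2$. We use $g_i$ rather than $\xi_i$ because $g_i$ vanishes on $X^*$ and \eqref{eq:ker} applies to it; both facts are needed in Step 3.

\emph{Step 2: moving the points ($k+1$ links).} We run Lemma~\ref{lem:good}(d) for $d^*$ and $\xi$. Let $1\le i\le k+1$, and suppose that $d_1',\dots,d_{i-1}'$ and a frame $(H^{i-1},F^{i-1})$ with $H^{i-1}\supset H^0$, $F^{i-1}\supset F^0$ are given, and that $\|\cdot\|_Q$ is a norm on $\Lambda_{i-1}=\Lambda_0+[d_1',\dots,d'_{i-1}]\subset X^{****}$. By (B4) let $\Phi\subset B_{X^\perp}$ be finite and $(1+\rho)$-norm $(\Lambda_{i-1},\|\cdot\|_Q)$. Put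
\[
O_i=\{\zeta:|(\zeta-\xi_i)(\psi)|<\rho\text{ for }\psi\in F^{i-1}\cup\Phi\},
\]
\[
A_i=\{d_i^*\}\cup\{t\in C:\|t-l\|_Q<\varepsilon_0/4\text{ for some }l\in\Lambda_{i-1}\}.
\]
The set $A_i$ is finite. Otherwise there are distinct $t_n\in C$ and $l_n\in\Lambda_{i-1}$ with $\|t_n-l_n\|_Q<\varepsilon_0/4$; the $l_n$ are bounded in a finite-dimensional normed space, so $\|l_n-l_m\|_Q<\varepsilon_0/4$ for some $n\ne m$, and $\|t_n-t_m\|_Q<3\varepsilon_0/4$, which is impossible. Let $d_i'\in(O_i\cap C)\setminus A_i$ be the point given by the lemma.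

Since $\xi_i(f)=d_i^*(f)$ for $f\in X^*$, we have $|(d_i'-d_i^*)(f)|<\rho$ on $F^{i-1}$, and $d_i'\ne d_i^*$. By \eqref{eq:pointlink}, $[d_i'-d_i^*]$ is the piece of an $\eta$-link from $(H^{i-1},F^{i-1})$ to a frame $(H^i,F^i)$, and $d_i'\in H^i$.

The vector $w_i=d_i'-g_i$ now plays the role of the new point of Section~\ref{sec:vanishing}. It is small on $\Phi$: $|w_i(\varphi)|=|(d_i'-\xi_i)(\varphi)|<\rho$. It is far from $\Lambda_{i-1}$: for $l\in\Lambda_{i-1}$ and $a\ne0$, $l+aw_i=a\,(d_i'-(g_i-l/a))$ with $g_i-l/a\in\Lambda_{i-1}$, so $\|l+aw_i\|_Q\ge|a|\varepsilon_0/4$ as $d_i'\notin A_i$. Hence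
\[
\|l\|_Q\le(1+\rho)\max_{\varphi\in\Phi}|l(\varphi)|\le(1+\rho)\big(\|l+aw_i\|_Q+\rho|a|\big)\le\lambda\|l+aw_i\|_Q .
\]
By (B3), $\|\cdot\|_Q$ is a norm on $\Lambda_i=\Lambda_{i-1}+[w_i]=\Lambda_{i-1}+[d_i']$, and adding $w_i$ multiplies the basis constant by at most $\lambda$.

After $k+1$ rounds, $d'=(d_1',\dots,d'_{k+1})$ is good, and $\Lambda=\Lambda_{k+1}$ has the basis $(v_1,\dots,v_{k+1},w_1,\dots,w_{k+1})$ of $\|\cdot\|_Q$-constant at most $2\lambda^{k+1}\le4$. For $f\in F$, $|(d_i'-d_{\pi_k(i)})(f)|\le|(d_i'-d_i^*)(f)|+|(d_i^*-d_{\pi_k(i)})(f)|<2\rho\le\tau$.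

\emph{Step 3: pushing $\Lambda$ into $X^{**}$ (one link).} The space $\Lambda$ contains the $d_i'$ and has a good basis, but it lies in $X^{****}$. We need an operator into $X^{**}$ that fixes the $d_i'$ and is an isomorphism for $\|\cdot\|_Q$. A lower bound comes from preserving functionals in $X^\perp$. An upper bound requires that the kernel $X^{\perp\perp}$ of the seminorm be sent into its kernel $X$ in $X^{**}$, which is the last clause of Lemma~\ref{lem:lr}.

Let $\Phi\subset B_{X^\perp}$ be finite and $\frac54$-norm $(\Lambda,\|\cdot\|_Q)$. Choose $0<\sigma\le\min(\eta/4,1/2)$ with $\sigma\|l\|\le\frac3{10}\|l\|_Q$ on $\Lambda$, which is possible since both are norms on $\Lambda$. Apply Lemma~\ref{lem:lr} with $Z=X^{**}$, $M=X$, $E=\Lambda+[Jd_1',\dots,Jd'_{k+1}]$, $\Psi=F^{k+1}\cup\Phi\subset X^{***}$ and $\varepsilon=\sigma$. We obtain $T:E\to X^{**}$ with $\|T\|\le\frac32$, $Td_i'=d_i'$ and $T(Jd_i')\in X$. We claim that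
\begin{equation}\label{eq:T}
\tfrac12\|l\|_Q\le\|Tl\|_Q\le3\|l\|_Q\qquad(l\in\Lambda).
\end{equation}
First, $\|Tl\|_Q\ge\max_{\varphi\in\Phi}|\varphi(Tl)|\ge\frac45\|l\|_Q-\sigma\|l\|\ge\frac12\|l\|_Q$. Second, if $l=\sum b_ig_i+\sum c_id_i'$, then $Jrl=\sum c_iJd_i'\in E$, $T(Jrl)\in X$, and $l-Jrl\in\ker r$; by \eqref{eq:ker},
\[
\|Tl\|_Q=\|T(l-Jrl)\|_Q\le\tfrac32\|l-Jrl\|\le3\|l-Jrl\|_Q=3\|l\|_Q .
\]
Put $B'=T\Lambda=T\Lambda_0+[d_1',\dots,d'_{k+1}]$. By \eqref{eq:T} and (B2), $\|\cdot\|_Q$ is a norm on $B'$ with a basis of constant at most $4\cdot6=24$. The entries of the good tuple $d'$ are distinct, so $(d',B')\in\mathcal A_{k+1}$.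

It remains to see that $W=T\Lambda_0$ is the piece of an $\eta$-link from $(H^{k+1},F^{k+1})$; the new space $H'=H^{k+1}+W$ then contains $B'$, and the chain has length $1+(k+1)+1=k+3$. For $g\in\Lambda_0\subset\ker r$, \eqref{eq:T} and \eqref{eq:ker} give
\[
\tfrac12\|g\|_Q\le\|Tg\|_Q\le\|Tg\|\le\tfrac32\|g\|\le3\|g\|_Q ,
\]
so by (B2) the basis $(Tv_m)$ of $(W,\|\cdot\|)$ has constant at most $2\cdot6=12$, and (L3) holds. For $f\in F^{k+1}$ we have $g(f)=(rg)(f)=0$, so $|(Tg)(f)|\le\sigma\|g\|\le2\sigma\|g\|_Q\le4\sigma\|Tg\|\le\eta\|Tg\|$, which is (L2).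
\end{proof}

Proposition~\ref{prop:ext} is now proved in both cases of Proposition~\ref{prop:C}. This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}, and the Problem has a positive answer.

\begin{thebibliography}{9}

\bibitem{ADK} Spiros A. Argyros, Pandelis Dodos and Vassilis Kanellopoulos, \emph{A classification of separable Rosenthal compacta and its applications}, arXiv:0805.2032 (2008).

\bibitem{Dor} Dor, Proc. AMS 47 (1975).

\bibitem{Ke} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{OR} Odell and Rosenthal, Israel J. Math. 20 (1975).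

\end{thebibliography}
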